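# Full twists and the braid monodromy group of a hypersurface singularity

## 1. The full twist of a marked disc

Take a closed disc $D$ with $\mu$ marked points in its interior and a base point $*\in\partial D$. The braid group $\mathrm{Br}_\mu$ is the group of diffeomorphisms of $D$ that fix $\partial D$ pointwise and preserve the set of marked points, up to isotopy of such diffeomorphisms. Since $*$ is fixed, $\mathrm{Br}_\mu$ acts on $F_\mu=\pi_1(D\setminus\{\text{marked points}\},*)$, a free group of rank $\mu$. Let $\delta\in F_\mu$ be the class of $\partial D$.

**Definition (full twist).** $\Delta^2\in\mathrm{Br}_\mu$ is the Dehn twist along a curve parallel to $\partial D$.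

For $\mu=2$ the group $\mathrm{Br}_2$ is infinite cyclic, generated by the half twist $\sigma$ that exchanges the two points, and $\Delta^2=\sigma^2$. We use three properties.

* $\Delta^2$ acts on $F_\mu$ as conjugation by $\delta^{\pm1}$. Indeed a loop at $*$ crosses the collar of $\partial D$ when it leaves $*$ and when it returns, and is otherwise unaffected. The twist inserts $\delta^{\pm1}$ at the first crossing and the inverse at the second.
* $\Delta^2$ is central, because every mapping class fixes $\partial D$ and so preserves the isotopy class of the twisting curve.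
* If $\mu\ge2$, then $\Delta^2$ has infinite order. If $\Delta^{2N}=1$ with $N\neq0$, then $\delta^N$ is central in a free group of rank at least $2$, so $\delta^N=1$. This is impossible because $\delta\ne1$ and free groups are torsion free.

Let $\rho:F_\mu\to G$ be any homomorphism. From the first property we get
$$\rho\circ\Delta^{2N}=\rho\quad\Longleftrightarrow\quad \rho(\delta)^N\text{ commutes with }\rho(F_\mu).\tag{1}$$
So on powers of the full twist, the question whether a braid stabilizes $\rho$ is a question about one element of $G$. If $G$ is a group of matrices and $\rho(\delta)$ has finite order, then some $\Delta^{2N}$ with $N\geq1$ stabilizes $\rho$. If $G$ is the mapping class group of a surface, condition (1) is much harder to satisfy. We shall use this contrast to test a conjecture on singularities, in which a homological $\rho$ is compared with a group of braids that must respect a finer, geometric $\rho$.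

Throughout, whether a construction gives a braid or its inverse plays no role, since only subgroups are compared.

## 2. Discriminant discs, the two groups, and the theorems

Fix $n\ge1$. Let $f:(\mathbb C^n,0)\to(\mathbb C,0)$ be a holomorphic germ with an isolated critical point and Milnor number $\mu$. Let
$$F(x,u)=f(x)+u_1+\sum_{i=2}^{\mu}u_ig_i(x),\qquad u=(u_1,u')\in\mathbb C\times\mathbb C^{\mu-1},$$
be a versal unfolding. Localize it as usual: $x$ ranges over a small closed Milnor ball $B$, $u_1$ over a closed disc $D$, and $u'$ over a small open ball $U$, all chosen compatibly. The **discriminant** $\mathcal D\subset D\times U$ is the set of $u$ for which $F(\cdot,u)$ has a critical point in $B$ with critical value $0$. For every $u'\in U$ the set $\mathcal D\cap(D\times\{u'\})$ lies in the interior of $D$.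

For generic $u'$ the disc $D_{u'}=D\times\{u'\}$ meets $\mathcal D$ in exactly $\mu$ points. Let $\mathcal B\subset U$ be the set of non-generic $u'$, fix $u'_0\in U\setminus\mathcal B$ and $*\in\partial D$, and take $D_{u_0'}\cap\mathcal D$ as the marked points of Section 1.

**Definition (braid monodromy group).** A loop in $U\setminus\mathcal B$ at $u_0'$ moves the $\mu$ points $D_{u'}\cap\mathcal D$ inside the interior of $D$. This gives a homomorphism $\pi_1(U\setminus\mathcal B,u_0')\to\mathrm{Br}_\mu$. Its image is the braid monodromy group $\mathrm{BMG}(f)$.

**Definition (algebraic monodromy and its stabilizer).** Let $X_u=\{x\in B:F(x,u)=0\}$, let $X_*=X_{(*,u_0')}$ and $H=\tilde H_{n-1}(X_*;\mathbb Z)\cong\mathbb Z^\mu$. The monodromy representation of $u\mapsto X_u$ over $D_{u_0'}\setminus\mathcal D$ is $\rho:F_\mu\to\mathrm{Aut}(H)$, where $F_\mu=\pi_1(D_{u_0'}\setminus\mathcal D,*)$. Its stabilizer is $\mathrm{Stab}(\rho)=\{\beta\in\mathrm{Br}_\mu:\rho\circ\beta=\rho\}$. We write $h_*=\rho(\delta)$ for the classical monodromy operator.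

The conjecture, which comes from Michael Lönne, "Braid Monodromy of Hypersurface Singularities", arXiv:math/0602371 (2006), says that the braid monodromy group is the stabilizer of the algebraic monodromy homomorphism. We treat it in this form: for every $n\ge1$ and every $f$ in $n$ variables, $\mathrm{BMG}(f)=\mathrm{Stab}(\rho)$, where $\rho$ belongs to the same $f$ in the same number of variables. The answer is that it holds for $n=1$ and fails for every $n\ge2$. The precise statements follow.

**Theorem 1.** Let $f=(y^2-x^3)^2-x^5y$, with $n=2$ and $\mu=16$. Then $\mathrm{Stab}(\rho)\cap\langle\Delta^2\rangle=\langle\Delta^{312}\rangle$, while $\mathrm{BMG}(f)\cap\langle\Delta^2\rangle=\{1\}$. So $\mathrm{BMG}(f)\subsetneq\mathrm{Stab}(\rho)$, with infinite index.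

**Theorem 2.** Let $f$ be a plane curve singularity ($n=2$) with $\mu\ge2$ and link $L\subset S^3$.

(a) $\Delta^{2N}\in\mathrm{Stab}(\rho)$ if and only if $h_*^N=\pm1$.

(b) If $\mathrm{BMG}(f)\cap\langle\Delta^2\rangle\neq1$, then $\pi_1(S^3\setminus L)$ has nontrivial center.

(c) If $h_*$ has finite order and $\pi_1(S^3\setminus L)$ is centerless, then $\mathrm{BMG}(f)$ has infinite index in $\mathrm{Stab}(\rho)$. This applies to every irreducible plane curve singularity with at least two Puiseux pairs (defined in Section 10).

**Theorem 3.** For every $f$ in $n$ variables, the unfolding and localization of $f+z^2$ can be chosen such that $\mathrm{BMG}(f+z^2)=\mathrm{BMG}(f)$ and $\mathrm{Stab}(\rho_{f+z^2})=\mathrm{Stab}(\rho_f)$ as subgroups of the same $\mathrm{Br}_\mu$. Hence the conjecture fails, with infinite index, for all $f+z_1^2+\dots+z_k^2$ with $f$ as in Theorem 1 or Theorem 2(c).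

**Theorem 4.** For $n=1$ the conjecture holds for every $f$.

**Theorem 5.** The conjecture holds for simple (ADE) singularities in any number of variables.

Theorem 5 relies on several cited theorems. Theorems 1 and 2 are proved for every admissible choice of unfolding and localization. In Theorems 4 and 5 we choose convenient ones, and this is harmless for the following reason. Let $f+u_1+\sum u_ig_i$ and $f+u_1+\sum u_ig_i'$ be versal unfoldings with $\mu$ parameters. By uniqueness of miniversal unfoldings up to right equivalence and addition of functions of the parameters,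
$$f+\sum_{i\ge2} u_ig_i'=\Big(f+\sum_{i\ge2}\psi_i(u')g_i\Big)\circ\Phi_{u'}+\alpha(u'),$$
with $\psi$ and $(x,u')\mapsto(\Phi_{u'}(x),u')$ biholomorphic. So $(u_1,u')\mapsto(u_1+\alpha(u'),\psi(u'))$ carries one discriminant to the other, is a translation on each line $u'=\mathrm{const}$, and is covered by isomorphisms of fibers. Right equivalent functions have isomorphic versal unfoldings. Independence of the localization is standard and implicit in the phrase "the braid monodromy group of $f$".

## 3. The cusp by hand

Let $f=x^3$ ($n=1$) or $f=x^3+y^2$ ($n=2$). Then $\mu=2$, the unfolding adds $u_1+u_2x$, and $\mathrm{Br}_2=\langle\sigma\rangle$.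

**The braid monodromy group.** Critical points satisfy $3\xi^2=-u_2$, and the discriminant is $4u_2^3+27u_1^2=0$. So $\mathcal B=\{u_2=0\}$, and over $u_2$ the two marked points are $u_1=\pm c\,u_2^{3/2}$ with a constant $c\ne 0$. When $u_2$ goes once around $0$, the pair turns by the angle $3\pi$, that is, by three half turns. Hence $\mathrm{BMG}(f)=\langle\sigma^3\rangle$.

**The stabilizer.** Let $x_1,x_2$ be standard generators of $F_2$ with images $a,b$ under $\rho$. For $n=1$ these are the transpositions $(12)$, $(23)$ acting on $\tilde H_0$ of three points. For $n=2$ they are $\begin{pmatrix}1&-1\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\1&1\end{pmatrix}$ in a suitable basis. In both cases $a\neq b$ and $aba=bab$. With a suitable convention $\sigma$ sends a pair $(a,b)$ to $(aba^{-1},a)$, and the braid relation gives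
$$(a,b)\mapsto(aba^{-1},a)\mapsto(abab^{-1}a^{-1},\,aba^{-1})=(b,aba^{-1})\mapsto(baba^{-1}b^{-1},\,b)=(a,b).$$
The orbit has length dividing $3$. It is not a fixed point, since $a=aba^{-1}$ would give $a=b$. So $\mathrm{Stab}(\rho)=\langle\sigma^3\rangle=\mathrm{BMG}(f)$.

**The full twist.** For $n=2$ we have $h_*=ab=\begin{pmatrix}0&-1\\1&1\end{pmatrix}$, so $h_*^2-h_*+1=0$ and $h_*^3=-1$. Thus $h_*^N=\pm1$ if and only if $3\mid N$. This agrees with Theorem 2(a), because $\langle\sigma^3\rangle\cap\langle\sigma^2\rangle=\langle\sigma^6\rangle=\langle\Delta^6\rangle$.

## 4. Vanishing cycles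

**(S1) The bundle.** The projection $\{(x,u)\in B\times D\times U:F=0\}\to D\times U$ is a submersion over $(D\times U)\setminus\mathcal D$. On the part over $\partial B$ it is a submersion everywhere, so that part is a trivial bundle over the contractible base $D\times U$. Hence over $(D\times U)\setminus\mathcal D$ we have a fiber bundle with trivialized boundary and a geometric monodromy
$$\rho^{tot}_{geo}:\pi_1((D\times U)\setminus\mathcal D,(*,u_0'))\to\mathrm{Mod}(X_*)=\pi_0\mathrm{Diff}^+(X_*,\partial X_*).$$
Let $\rho_{geo}$ be its pullback to $F_\mu$. Then $\rho$ is $\rho_{geo}$ followed by the action on $H$.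

**(S2) Picard–Lefschetz.** Put $\varphi=f+\sum_{i\ge2}u_ig_i$ at $u'=u_0'$, so that $X_{(u_1,u_0')}=B\cap\varphi^{-1}(-u_1)$. Then $\varphi$ is Morse with $\mu$ distinct critical values. Let $\gamma$ be an embedded path from $*$ to a marked point, otherwise avoiding $\mathcal D$ and $\partial D$. It gives a simple loop $x_\gamma\in F_\mu$ (go along $\gamma$, turn once around the end point, return) and a vanishing cycle $\delta_\gamma\in H$, defined up to sign. A *distinguished system* is a tuple $\gamma_1,\dots,\gamma_\mu$ of such paths to the $\mu$ marked points, disjoint except at $*$, numbered in the order in which they leave $*$. For such a system the $x_i=x_{\gamma_i}$ freely generate $F_\mu$, and the $\delta_i=\delta_{\gamma_i}$ form a $\mathbb Z$-basis of $H$. Every $\gamma$ as above belongs to some distinguished system. Moreover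
$$\rho(x_\gamma)=T_{\delta_\gamma},\qquad T_\delta(y)=y\pm\langle y,\delta\rangle\delta,$$
with a sign depending only on $n$. The form $\langle\ ,\ \rangle$ is symmetric with $\langle\delta,\delta\rangle=\pm2$ for $n$ odd, and skew for $n$ even. For $n=2$, $\rho_{geo}(x_i)$ is the Dehn twist $T_{c_i}$ along a simple closed curve $c_i\subset X_*$ with $[c_i]=\pm\delta_i$.

**(S3)** $\{*\}\times U$ and $\partial D\times U$ are disjoint from $\mathcal D$.

**(S4) Connectedness (Gabrielov, Lazzeri).** For a distinguished system, the graph on $\{1,\dots,\mu\}$ that joins $i\ne j$ when $\langle\delta_i,\delta_j\rangle\neq0$ is connected.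

Here is why (S4) holds. Let $C=\{(x,u')\in B\times U:\partial_xF=0\}$, with projection $\pi:C\to U$. By the localization, $\pi$ is finite and $C$ avoids $\partial B$. As $C$ is given by $n$ equations in dimension $n+\mu-1$, every component has dimension at least $\mu-1$. By finiteness it has dimension exactly $\mu-1$ and maps onto $U$. So every component contains a point over $u'=0$, and the only such point is $(0,0)$. At $(0,0)$ the set $C$ is smooth: versality says that $1$, the $g_i$ and the Jacobian ideal span all germs, and the linear parts of this statement say that the vectors $dg_i(0)$ together with the columns of the Hessian of $f$ span $\mathbb C^n$. So $(x,u')\mapsto\partial_xF$ is a submersion there. Hence $C$ has only one component. Since $\mathcal B$ is a proper analytic subset, $C\setminus\pi^{-1}(\mathcal B)$ is connected. It is a $\mu$-fold covering of $U\setminus\mathcal B$ whose sheets are the marked points.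

So for given $i,j$ there is a loop $\alpha$ in $U\setminus\mathcal B$ whose braid $\beta$ carries the end of $\gamma_i$ to the end of $\gamma_j$. While $u'$ runs along $\alpha$, the path $\gamma_i$ is carried along to $\beta(\gamma_i)$, and its vanishing cycle is transported in the fibers over $(*,\alpha(t))$. This is a loop in the contractible set $\{*\}\times U$, which avoids $\mathcal D$, so the transport is trivial and $\delta_{\beta(\gamma_i)}=\pm\delta_i$. The paths $\beta(\gamma_i)$ and $\gamma_j$ end at the same point, so their vanishing cycles differ, up to sign, by $\rho(g)$, where $g\in F_\mu$ goes out along one path and back along the other. Thus all $\delta_i$ lie in one $\rho(F_\mu)$-orbit up to sign.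

Suppose now $\{1,\dots,\mu\}=I\sqcup J$ with $I,J$ nonempty and mutually orthogonal. The span of $\{\delta_i\}_{i\in I}$ is invariant under every $T_{\delta_k}$: for $k\in J$ this map is the identity on the span, and for $k\in I$ it adds multiples of $\delta_k$. So the span contains a whole orbit, hence all $\delta_j$, contradicting linear independence.

**Lemma 1.** Let $\mu\ge2$. For every $\gamma$ as in (S2), $T_{\delta_\gamma}$ determines $\delta_\gamma$ up to sign, and $T_{\delta_\gamma}\neq1$.

*Proof.* The image of $T_\delta-1$ is $\langle H,\delta\rangle\,\delta$. The path $\gamma$ belongs to a distinguished system, so by (S4) and $\mu\ge2$ some basis element pairs nontrivially with $\delta_\gamma$, and the ideal $\langle H,\delta_\gamma\rangle\subset\mathbb Z$ is nonzero. As a member of a basis, $\delta_\gamma$ is primitive. So the image is a nonzero cyclic group, and its primitive direction is $\pm\delta_\gamma$. $\square$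

## 5. The braid monodromy group respects mapping classes

**Lemma 2.** $\mathrm{BMG}(f)\subset\mathrm{Stab}(\rho_{geo})\subset\mathrm{Stab}(\rho)$.

*Proof.* The space $E=(D\times(U\setminus\mathcal B))\setminus\mathcal D$ is a bundle over $U\setminus\mathcal B$ with fiber the $\mu$-punctured disc and section $s(u')=(*,u')$. For a loop $\alpha$ in $U\setminus\mathcal B$ with braid $\beta$, and $x\in F_\mu$, we have $s(\alpha)\,x\,s(\alpha)^{-1}=\beta^{\pm1}(x)$ in $\pi_1(E)$. The loop $s(\alpha)$ lies in $\{*\}\times U$, which is contractible and contained in $(D\times U)\setminus\mathcal D$ by (S3). So $\rho_{geo}^{tot}(s(\alpha))=1$, and applying $\rho_{geo}^{tot}$ gives $\rho_{geo}\circ\beta=\rho_{geo}$. The second inclusion holds because $\rho$ factors through $\rho_{geo}$. $\square$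

This tells us how a counterexample could be found: look for a braid that stabilizes $\rho$ but not $\rho_{geo}$. No homological computation in the fiber can separate the groups, since elements of $\mathrm{Stab}(\rho)$ are invisible to $\rho$ by definition. We take powers of the full twist as candidates.

## 6. Full twists seen by homology

**Proof of Theorem 2(a).** By (1), $\Delta^{2N}\in\mathrm{Stab}(\rho)$ if and only if $h_*^N$ commutes with all $T_{\delta_i}$. Since $h_*$ is a product of transformations that preserve $\langle\ ,\ \rangle$, it preserves the form, and $h_*^NT_{\delta_i}h_*^{-N}=T_{h_*^N\delta_i}$. So the condition is $T_{h_*^N\delta_i}=T_{\delta_i}$ for all $i$. The images of $T_{h_*^N\delta_i}-1$ and $T_{\delta_i}-1$ are nonzero multiples of the primitive vectors $h_*^N\delta_i$ and $\delta_i$. As in Lemma 1, the condition is equivalent to $h_*^N\delta_i=\varepsilon_i\delta_i$ with $\varepsilon_i=\pm1$ for all $i$. Then $\langle\delta_i,\delta_j\rangle=\langle h_*^N\delta_i,h_*^N\delta_j\rangle=\varepsilon_i\varepsilon_j\langle\delta_i,\delta_j\rangle$, so $\varepsilon_i=\varepsilon_j$ whenever $i,j$ are joined in the graph of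 (S4). The graph is connected, so all $\varepsilon_i$ agree and $h_*^N=\pm1$. Conversely $\pm1$ commutes with everything. $\square$

**A test that is too weak.** Let $n=2$ and $h=\rho_{geo}(\delta)\in\mathrm{Mod}(X_*)$. By (1) applied to $\rho_{geo}$, a full twist $\Delta^{2N}$ in $\mathrm{BMG}(f)$ forces $h^N$ to commute with the image of $\rho_{geo}$. One might first try to compare orders: if $h_*$ has finite order and $h$ has infinite order, perhaps a power of $\Delta^2$ already separates the groups. The cusp shows that this is not enough. There $X_*$ is a torus with one hole, $h=T_{c_1}T_{c_2}$, and the chain relation $(T_{c_1}T_{c_2})^6=T_{\partial}$ shows that $h$ has infinite order although $h_*^6=1$. Yet $\Delta^{12}=\sigma^{12}$ lies in $\mathrm{BMG}(f)=\langle\sigma^3\rangle$. The reason is that $h^6$ is a boundary twist and commutes with everything. So boundary twists have to be allowed for.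

**Where full twists do lie in the braid monodromy group.** Suppose $f$ is quasi-homogeneous, $f(\lambda^{w_1}x_1,\dots,\lambda^{w_n}x_n)=\lambda^df(x)$ with positive integers $w_i,d$, and take the $g_i$ to be monomials. Give $u_i$ the integer weight $d-\mathrm{wt}(g_i)$ and $u_1$ the weight $d$. For $|\lambda|=1$ we get $F(\lambda\cdot x,\lambda\cdot u)=\lambda^dF(x,u)$, and this action preserves round $B$, $D$, $U$ centered at $0$, as well as $\mathcal D$ and $\mathcal B$. Along the loop $e^{i\theta}\cdot u_0'$, $\theta\in[0,2\pi]$, the marked points are those of $u_0'$ multiplied by $e^{id\theta}$. Its braid is therefore $\Delta^{\pm2d}$. So for quasi-homogeneous $f$ a nontrivial power of $\Delta^2$ lies in $\mathrm{BMG}(f)$, and full twists cannot show infinite index. We have to look at other curves, and need a criterion that excludes all powers of $\Delta^2$ at once. The next two sections provide it: a full twist in $\mathrm{BMG}(f)$ makes a power of $h$ a product of boundary twists, and this produces a central element in the group of the link.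

## 7. Mapping classes that fix enough curves

A simple closed curve on a compact surface is *essential* if it is neither null-homotopic nor parallel to a boundary component. The geometric intersection number $i(a,b)$ is the least number of intersection points of curves isotopic to $a$ and $b$. Dots denote algebraic intersection numbers. For instance, on the torus with one hole the curves $c_1,c_2$ of the cusp are essential, with $i(c_1,c_2)=1=|[c_1]\cdot[c_2]|$.

**Lemma 3.** Let $X$ be a compact connected oriented surface with $\partial X\neq\emptyset$. Let $c_1,\dots,c_\mu$ ($\mu\ge2$) be simple closed curves whose classes generate $H_1(X;\mathbb Z)$, such that the graph joining $i,j$ when $[c_i]\cdot[c_j]\ne0$ is connected. If $\phi\in\mathrm{Mod}(X)$ fixes the isotopy class of every unoriented $c_i$, then some power $\phi^m$, $m\ge1$, is a product of powers of Dehn twists along boundary components.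

*Proof.* Each $c_i$ has nonzero algebraic intersection number with some $c_j$. Null-homotopic and boundary parallel curves have algebraic intersection $0$ with everything, so all $c_i$ are essential. The intersection form of a planar surface vanishes, so $X$ has genus at least $1$, and $\chi(X)<0$.

**Step 1: every essential simple closed curve $a$ has $i(a,c_j)>0$ for some $j$.** This step says that the $c_j$ detect all curves. Suppose the contrary. Then each $c_i$ can, individually, be isotoped off $a$.

If $a$ is nonseparating, there is a closed curve $b$ with $[a]\cdot[b]=1$. But $[b]$ is a combination of the $[c_i]$ and $[a]\cdot[c_i]=0$ for all $i$, a contradiction.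

If $a$ separates, $X=X_1\cup_aX_2$, then each $c_i$ can be isotoped into $X_1$ or $X_2$. Curves on different sides have intersection number $0$, so by connectedness of the graph all $c_i$ go to the same side, say $X_1$. Then $H_1(X_1)\to H_1(X)$ is onto. As $X_1$ is connected, the exact sequence of the pair gives $H_1(X,X_1)=0$, and by excision $H_1(X_2,a)=0$. So $H_1(a)\to H_1(X_2)$ is onto and $H_1(X_2)$ has rank at most $1$. If $X_2$ has genus $g$ and $b\ge1$ boundary circles (one of them is $a$), this rank is $2g+b-1$. So $g=0$ and $b\le2$: $X_2$ is a disc, or an annulus between $a$ and a component of $\partial X$. Then $a$ is not essential, a contradiction.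

**Step 2: cutting $X$ along the $c_i$ leaves only simple pieces.** Fix a hyperbolic metric with geodesic boundary, replace the $c_i$ by their geodesic representatives, and let $G$ be their union. It is disjoint from $\partial X$. It is connected, since $c_i$ and $c_j$ meet when $[c_i]\cdot[c_j]\neq0$. Each $c_i$ meets some different geodesic $c_j$ (its self-intersection number is $0$), so $G$ is a finite graph in which every $c_i$ contains a vertex and all edges are open intervals. We claim that every component $W$ of $X\setminus G$ is an open disc, or a half-open annulus whose boundary circle is a component of $\partial X$.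

Let $a\subset W$ be a simple closed curve. There are three cases.

* If $a$ bounds a disc in $X$, this disc either misses the connected set $G$, and then lies in $W$, or contains $G$. The latter would make the $c_i$ null-homotopic.
* If $a$ cobounds an annulus with a component of $\partial X$, this annulus lies in $W$ or contains $G$. The latter would make the $c_i$ inessential, since a simple closed curve in an annulus is null-homotopic or parallel to the boundary.
* Otherwise $a$ is essential and disjoint from $G$, contradicting Step 1.

Let $N$ be a regular neighborhood of $G$. Then $W$ is the union of a component $W_0$ of $X\setminus\operatorname{int}N$ and half-open collars attached along the circles of $W_0\cap\partial N$. There is at least one such circle, because $X$ is connected. Let $a$ be one of them. By the three cases, $a$ bounds a disc $Q\subset W$, or cobounds an annulus $Q\subset W$ with a component of $\partial X$. As $Q$ is compact, it does not contain the half-open collar at $a$, so $Q$ lies on the other side of $a$. Hence it contains no other collar either, and $Q\subset W_0$. The boundary of $Q$ consists of full boundary circles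 of the connected surface $W_0$, so $Q=W_0$. This proves the claim.

**Step 3: for each $K$ there are only finitely many isotopy classes of essential $a$ with $L(a):=\sum_ii(a,c_i)\le K$.** This is a counting step. We may take $a$ to be a geodesic different from all $c_i$. It meets each $c_i$ transversally in exactly $i(a,c_i)$ points. Where $a$ passes through a vertex $v$ of $G$, push it slightly to one side of $v$; it then crosses once each geodesic through $v$. We obtain a simple closed curve isotopic to $a$ that crosses $G$ at most $K$ times, transversally and only in interiors of edges. By Step 1 it crosses $G$ at least once.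

So it is cut into at most $K$ embedded arcs, each properly embedded in the completion $\widehat W$ of a component $W$. By Step 2, $\widehat W$ is a closed disc whose boundary is subdivided into sides of edges, or a closed annulus with one boundary circle $C$ subdivided in this way and the other boundary circle in $\partial X$. Since edges are intervals, the free homotopy class of the curve is determined by two data: the cyclic sequence of sides of edges at which the arcs start and end, and the homotopy class of each arc with its endpoints sliding in these sides. There are finitely many sequences of length at most $K$. In a disc the class of an arc is determined by its end sides. In an annulus, an embedded arc with both endpoints on $C$ cuts off a disc, so it is homotopic rel endpoints to one of the two arcs of $C$ between its endpoints. Lifted to the universal cover $\mathbb R$ of $C$, it starts in a given lift of the first side and moves by less than one full turn, so it ends in one of at most three lifts of the second side, and this lift determines its class. So finitely many free homotopy classes occur. Freely homotopic essential simple closed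 curves are isotopic (Farb–Margalit, *A Primer on Mapping Class Groups*, Prop. 1.10), which proves the step.

**Step 4: a power of $\phi$ is a product of boundary twists.** Since $\phi(c_i)$ is isotopic to $c_i$,
$$L(\phi(a))=\sum_ii(\phi(a),c_i)=\sum_ii(\phi(a),\phi(c_i))=L(a).$$
So $\phi$ permutes the finite set of classes with $L\le K$, for every $K$. Hence every essential $a$ has a finite $\phi$-orbit.

Choose a pants decomposition $p_1,\dots,p_k$ of $X$ and dual curves $q_j$ with $i(q_j,p_j)\in\{1,2\}$ and $q_j\cap p_l=\emptyset$ for $l\neq j$. Here $q_j$ lies in the one-holed torus or four-holed sphere obtained by gluing the pants along $p_j$. Since $X$ has genus at least $1$, we have $k\ge1$. Some power $\psi=\phi^m$, $m\ge1$, fixes all isotopy classes $p_j,q_j$. Replacing $m$ by $2m$ we may assume that it preserves the orientations of the $p_j$ too. As the $p_j$ are disjoint and pairwise non-isotopic, $\psi$ is represented by a diffeomorphism that fixes $\bigcup p_j$ pointwise. It preserves the orientation of $X$ and of each $p_j$, hence the two sides of each $p_j$, hence each pair of pants with each of its boundary circles. The mapping class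 group of a pair of pants rel boundary is $\mathbb Z^3$, generated by the boundary twists. So
$$\psi=\prod_jT_{p_j}^{k_j}\cdot(\text{boundary twists of }X).$$
All factors except $T_{p_j}^{k_j}$ are supported away from $q_j$, so $\psi(q_j)=T_{p_j}^{k_j}(q_j)$. Since $\psi(q_j)$ is isotopic to $q_j$, Farb–Margalit, Prop. 3.2, gives
$$0=i(\psi(q_j),q_j)=|k_j|\,i(p_j,q_j)^2 .$$
Hence all $k_j=0$. $\square$

## 8. A central element in the link group

**Proof of Theorem 2(b).** Let $\Delta^{2N}\in\mathrm{BMG}(f)$ with $N\ne0$; passing to the inverse we may take $N\ge1$. Let $X=X_*$, a compact connected surface with nonempty boundary, and $h=\rho_{geo}(\delta)\in\mathrm{Mod}(X)$.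

**Step 1: a power of $h$ is a product of boundary twists.** By Lemma 2, $\Delta^{2N}$ stabilizes $\rho_{geo}$. By (1), $h^N$ commutes with each $\rho_{geo}(x_i)=T_{c_i}$, that is, $T_{h^N(c_i)}=h^NT_{c_i}h^{-N}=T_{c_i}$. The $c_i$ are essential, since $[c_i]\cdot[c_j]\ne0$ for some $j$, so $h^N(c_i)$ is isotopic to $c_i$ (Farb–Margalit, Fact 3.6). By (S2) the classes $[c_i]=\pm\delta_i$ generate $H_1(X;\mathbb Z)$, and by (S4) their intersection graph is connected. Lemma 3 applies to $\phi=h^N$: for some $M\ge1$, $h^M$ is a product of boundary twists.

**Step 2: the action on the fundamental group of the fiber.** Let $p$ be a point of a boundary component $\partial_1$ of $X$ and $d\in\pi_1(X,p)$ the class of $\partial_1$. Twists along other boundary components act trivially on $\pi_1(X,p)$, because loops at $p$ can be pushed off the collars of those components. The twist along $\partial_1$ acts as conjugation by $d^{\pm1}$, for the reason given for $\Delta^2$ in Section 1. So $h^M$ acts as conjugation by $d^k$ for some $k\in\mathbb Z$. Write $h_\#$ for the action of $h$ on $\pi_1(X,p)$. As $h$ fixes $\partial X$ pointwise, $h_\#(d)=d$.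

**Step 3: the link group.** By (S3), the bundle over $\partial D\times\{u_0'\}$ is isomorphic, through $\partial D\times U$, to the one over $\partial D\times\{0\}$, which is the Milnor fibration of $f$ in $B$. That fibration is equivalent to the fibration of the link exterior (Milnor, *Singular Points of Complex Hypersurfaces*, §5). Its total space is the mapping torus of $h$. The point $p$ is fixed by $h$ and sweeps out a loop $t$ in the mapping torus, and
$$\pi_1(S^3\setminus L)\cong\pi_1(X,p)\rtimes\langle t\rangle,$$
where, after replacing $t$ by $t^{-1}$ if needed, $txt^{-1}=h_\#(x)$ for $x\in\pi_1(X,p)$.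

**Step 4: the central element.** Put $z=d^{-k}t^M$. For $x\in\pi_1(X,p)$ we have $t^Mxt^{-M}=d^kxd^{-k}$, so $zxz^{-1}=x$. Also $tdt^{-1}=d$, so $z$ commutes with $t$. Hence $z$ is central. It is nontrivial, because it maps to $M\ne0$ in $\langle t\rangle\cong\mathbb Z$. $\square$

**Proof of the first sentence of Theorem 2(c).** Let $h_*^N=1$ with $N\ge1$, and let $\pi_1(S^3\setminus L)$ be centerless. By (a) the elements $\Delta^{2Nk}$, $k\in\mathbb Z$, lie in $\mathrm{Stab}(\rho)$. The quotient of two different ones is a nontrivial power of $\Delta^2$, since $\mu\ge2$, and by (b) it does not lie in $\mathrm{BMG}(f)$. So they represent infinitely many cosets of $\mathrm{BMG}(f)$ in $\mathrm{Stab}(\rho)$. $\square$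

## 9. The curve $(y^2-x^3)^2=x^5y$

We need a plane curve whose link group has no center while $h_*$ has finite order. Torus knots such as the trefoil, with group $\langle a,b\mid a^2=b^3\rangle$ and central element $a^2$, do not help. The simplest thing to try is a cable of the trefoil.

**Proof of Theorem 1.**

**Step 1: the branch and its knot.** Substitute $x=t^4$, $y=t^6(1+tw)$ in $f=(y^2-x^3)^2-x^5y$. Then $y^2-x^3=t^{13}(2w+tw^2)$ and
$$f=t^{26}\big((2w+tw^2)^2-(1+tw)\big).$$
At $t=0$ the bracket is $4w^2-1$, with zero $w=\tfrac12$ and derivative $8w=4\ne0$ there. By the implicit function theorem there is a solution $w(t)$ with $w(0)=\tfrac12$. So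
$$y=x^{3/2}+\tfrac12x^{7/4}+\cdots$$
is a root of $f$. The substitutions $t\mapsto i^kt$ give $4$ different conjugates, and $f$ is monic of degree $4$ in $y$. So $f$ is irreducible. Its lowest-order term is $y^4$, so its multiplicity is $4$ and the line $x=0$ is not tangent to the branch. The characteristic is $(4;6,7)$, and $\mu=(6-1)(4-2)+(7-1)(2-1)=16$.

The link $K$ is the $(2,13)$-cable of the trefoil $T(2,3)$ (Eisenbud–Neumann, *Three-Dimensional Link Theory…*, Appendix to Ch. I: the cabling parameters are $(p_1,a_1)=(2,3)$ and $(p_2,a_2)=(2,\,1+3\cdot2\cdot2)$). The number $13$ can be checked: a $(2,a)$-cable has linking number $a$ with its core, and the intersection multiplicity of our branch with $y^2=x^3$ is the order of $t^{13}(2w+tw^2)$, which is $13$ because $2w(0)=1\neq0$.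

**Step 2: the characteristic polynomial of $h_*$.** It is the Alexander polynomial of $K$. By Seifert's cabling formula
$$\Delta_K(t)=\Delta_{T(2,13)}(t)\,\Delta_{T(2,3)}(t^2)=\frac{t^{13}+1}{t+1}\,(t^4-t^2+1)=\Phi_{26}(t)\,\Phi_{12}(t),$$
of degree $12+4=16=\mu$. It is squarefree, so $h_*$ is diagonalizable over $\mathbb C$, with eigenvalues the primitive $12$th and $26$th roots of unity.

**Step 3: powers of $h_*$ equal to $\pm1$.** If $h_*^N=\pm1$, then $6\mid N$ from the $12$th roots and $13\mid N$ from the $26$th roots, so $78\mid N$. Since $78\equiv6$ modulo $12$ and $78=3\cdot26$, $h_*^{78}$ is $-1$ on the $\Phi_{12}$-part and $+1$ on the $\Phi_{26}$-part. The same holds for all odd multiples of $78$, which are therefore excluded. And $h_*^{156}=1$. So $h_*^N=\pm1$ if and only if $156\mid N$, and by Theorem 2(a) $\mathrm{Stab}(\rho)\cap\langle\Delta^2\rangle=\langle\Delta^{312}\rangle$.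

**Step 4: the group of $K$ is centerless.** By Burde–Zieschang (*Eine Kennzeichnung der Torusknoten*, Math. Ann. 167 (1966)) a knot whose group has nontrivial center is a torus knot or the unknot. For coprime $p,q\ge2$, a torus knot $T(p,q)$ and its mirror image have the polynomial
$$\Delta_{T(p,q)}=\frac{(t^{pq}-1)(t-1)}{(t^p-1)(t^q-1)}$$
of degree $(p-1)(q-1)$. Its roots have orders dividing $pq$, and primitive $pq$-th roots of unity occur. If it equalled $\Delta_K$, the maximal order would give $pq=26$, so $\{p,q\}=\{2,13\}$, and the degree would be $12\neq16$. Also $\Delta_K\neq1$. So $K$ is neither a torus knot nor the unknot.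

**Step 5: conclusion.** By Theorem 2(b), $\mathrm{BMG}(f)\cap\langle\Delta^2\rangle=1$. Thus $\Delta^{312}\in\mathrm{Stab}(\rho)\setminus\mathrm{BMG}(f)$. Since $h_*^{156}=1$, the first sentence of Theorem 2(c) gives infinite index. $\square$

## 10. Branches with at least two Puiseux pairs

**Definition (Puiseux pairs).** Let $f$ be an irreducible plane curve germ of multiplicity $m$. Choose coordinates in which the line $x=0$ is *not tangent* to the branch. Then the branch has a parametrization $x=t^m$, $y=\sum_{k\ge m}c_kt^k$, that is, $y=\sum c_kx^{k/m}$. Put $e_0=m$ and, as long as $e_{i-1}>1$,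
$$\beta_i=\min\{k:c_k\ne0,\ e_{i-1}\nmid k\},\qquad e_i=\gcd(e_{i-1},\beta_i).$$
This ends with $e_s=1$, and $s$ is the number of Puiseux pairs. Put
$$p_i=e_{i-1}/e_i,\qquad a_1=\beta_1/e_1,\qquad a_{i+1}=a_ip_ip_{i+1}+(\beta_{i+1}-\beta_i)/e_{i+1}.$$

In Section 9, $m=4$, $\beta=(6,7)$, $(e_0,e_1,e_2)=(4,2,1)$, so $s=2$, $p_1=p_2=2$, $a_1=3$, $a_2=13$.

The condition on the line $x=0$ matters. The branch $x=t^4$, $y=t^2+t^3$ has multiplicity $2$, and $x=0$ is tangent to it. Reading exponents from $y=x^{2/4}+x^{3/4}$ would suggest two pairs, with $a_1=2/2=1$. With the transversal coordinate $y=\tau^2$, $\tau=t+\tfrac12t^2+\cdots$, we find $t=\tau-\tfrac12\tau^2+\cdots$ and $x=\tau^4-2\tau^5+\cdots$. So there is exactly one Puiseux pair: the branch is an $A_4$ singularity, with link $T(2,5)$.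

We record the arithmetic. Clearly $p_i\ge2$. All exponents are at least $m$ and $m\nmid\beta_1$, so $\beta_1>m$ and $a_1>m/e_1=p_1\ge2$. By definition
$$a_{i+1}>a_ip_ip_{i+1},$$
so all $a_i\ge2$. Finally $\gcd(p_i,a_i)=1$. For $i=1$ this is clear. For the rest, $\beta_i$ is divisible by $e_i=p_{i+1}e_{i+1}$, so $a_{i+1}\equiv\beta_{i+1}/e_{i+1}$ modulo $p_{i+1}$, which is coprime to $p_{i+1}=e_i/e_{i+1}$ because $e_{i+1}=\gcd(e_i,\beta_{i+1})$.

**Proof of the second sentence of Theorem 2(c).** Let $s\ge2$. The operator $h_*$ has finite order (Lê Dũng Tráng, *Sur les nœuds algébriques*, Compositio Math. 25 (1972)). The link $K$ is an iterated torus knot with parameters $(p_i,a_i)$, and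
$$\Delta_K(t)=\prod_{i=1}^s\Delta_{T(p_i,a_i)}\big(t^{p_{i+1}\cdots p_s}\big)$$
(Eisenbud–Neumann, loc. cit.). This polynomial has positive degree, and its degree is $\mu$. The factor $i=1$ has degree at least $(p_1-1)(a_1-1)p_2\cdots p_s>1$, so $\mu\ge2$. It remains to show that the group of $K$ is centerless. By Burde–Zieschang and $\Delta_K\ne1$ it is enough to show that $\Delta_K\neq\Delta_{T(p,q)}$ for all coprime $p,q\ge2$. Suppose $\Delta_K=\Delta_{T(p,q)}$.

**Step 1: compare maximal orders of roots.** Put $M_i=p_i\cdots p_sa_i$. If $\zeta$ is a root of the $i$-th factor, then $\zeta^{p_{i+1}\cdots p_s}$ has order dividing $p_ia_i$, so the order of $\zeta$ divides $M_i$. A primitive $M_i$-th root of unity is a root, as its power is a primitive $p_ia_i$-th root of unity. Moreover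
$$M_{i+1}=p_{i+1}\cdots p_s\,a_{i+1}>p_{i+1}\cdots p_s\,a_ip_ip_{i+1}=p_{i+1}M_i>M_i .$$
So the maximal order of a root of $\Delta_K$ is $M_s=p_sa_s$. For $\Delta_{T(p,q)}$ it is $pq$. Hence $pq=p_sa_s=:M$.

**Step 2: compare sets of roots.** Let $\boldsymbol\mu_k$ be the group of $k$-th roots of unity. The roots of $\Delta_{T(p,q)}$ are $\boldsymbol\mu_M\setminus(\boldsymbol\mu_p\cup\boldsymbol\mu_q)$. They contain the roots $\boldsymbol\mu_M\setminus(\boldsymbol\mu_{p_s}\cup\boldsymbol\mu_{a_s})$ of the last factor of $\Delta_K$. Taking complements in $\boldsymbol\mu_M$ gives $\boldsymbol\mu_p\cup\boldsymbol\mu_q\subset\boldsymbol\mu_{p_s}\cup\boldsymbol\mu_{a_s}$. Looking at generators of $\boldsymbol\mu_p$ and $\boldsymbol\mu_q$, we see that each of $p,q$ divides $p_s$ or $a_s$.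

**Step 3: contradiction.** If $p$ and $q$ divide the same one of $p_s,a_s$, then, being coprime, their product $pq=p_sa_s$ divides it, so $a_s=1$ or $p_s=1$, which is false. Otherwise one divides $p_s$ and the other $a_s$, and $pq=p_sa_s$ forces $\{p,q\}=\{p_s,a_s\}$. Then the last factor of $\Delta_K$ is already $\Delta_{T(p,q)}=\Delta_K$, so the other factors have degree $0$. But $s\ge2$ and the first factor has degree $(p_1-1)(a_1-1)p_2\cdots p_s>0$. $\square$

## 11. Adding a square

The proof of Theorem 3 identifies the two stabilizers through their vanishing cycles. We need an isomorphism of homology that respects the vanishing cycles of *all* paths at once.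

**Proof of Theorem 3.** Let $\tilde f=f+z^2$ and $\tilde F=F+z^2$. This is a versal unfolding of $\tilde f$, since the Jacobian algebras agree.

**Step 1: a common localization.** Choose $\varepsilon$ such that all radii $\le\varepsilon$ are Milnor radii for $f$ and $\tilde f$, and $r$ with $2r\le\varepsilon$. Let $B\subset\mathbb C^n$ have radius $r$ and $\tilde B\subset\mathbb C^{n+1}$ radius $2r$. Choose a round disc $D$ centered at $0$, and then $U$, small enough for both localizations, with $\operatorname{diam}D\le r^2$. The critical points of $\tilde F(\cdot,u)$ are the $(x,0)$ with $x$ critical for $F(\cdot,u)$, with the same critical value. For small $U$ all of them in $\tilde B$ have $x\in B$. So both unfoldings have the same $\mathcal D\subset D\times U$ and the same $\mathcal B$, and $\mathrm{BMG}(\tilde f)=\mathrm{BMG}(f)$. If $\mu=1$, then $\mathrm{Br}_1$ is trivial and we are done. Let $\mu\ge2$.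

**Step 2: the stabilizer in terms of vanishing cycles.** A braid $\beta$ maps $x_\gamma$ to $x_{\beta(\gamma)}$, and $\rho(x_\gamma)=T_{\delta_\gamma}$. So $\rho\circ\beta=\rho$ means $T_{\delta_{\beta(\gamma_i)}}=T_{\delta_{\gamma_i}}$ for all $i$, and by Lemma 1
$$\mathrm{Stab}(\rho)=\{\beta:\ \delta_{\beta(\gamma_i)}=\pm\delta_{\gamma_i},\ i=1,\dots,\mu\}.\tag{2}$$
The same holds for $\tilde f$, with vanishing cycles $\tilde\delta_\gamma\in\tilde H$. So it suffices to construct an isomorphism $H\to\tilde H$ with $\delta_\gamma\mapsto\pm\tilde\delta_\gamma$ for all $\gamma$ as in (S2).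

**Step 3: two sections of $z\mapsto z^2$.** Let $D'=-D$, $s=-*\in\partial D'$, $Y=B\cap\varphi^{-1}(D')$, so $X_*=B\cap\varphi^{-1}(s)$, and $\tilde X_*=\{(x,z)\in\tilde B:\varphi(x)+z^2=s\}$. We also write $\gamma$ for the path $-\gamma$ in $D'$ from $s$ to a critical value $v_0$. The space $Y$ is contractible. Indeed, when $u'$ moves from $u_0'$ to $0$ in $U$, the function $F(\cdot,(0,u'))$ has no critical value on $\partial D'$ and is a submersion along $\partial B$ over $D'$. So by Ehresmann's theorem the spaces $B\cap F(\cdot,(0,u'))^{-1}(D')$ form a trivial family, and $B\cap f^{-1}(D')$ is contractible. Hence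
$$\partial:H_n(Y,X_*)\to\tilde H_{n-1}(X_*)=H$$
is an isomorphism. It maps the class of the Lefschetz thimble $\Delta_\gamma$ to $\pm\delta_\gamma$.

For $v\in D'\setminus\{s\}$ we have $\operatorname{Re}((s-v)\bar s)=|s|^2-\operatorname{Re}(v\bar s)>0$, because $D'$ is round and $s\in\partial D'$. So the numbers $s-v$ lie in an open half plane, and there is a continuous branch $w(v)=\sqrt{s-v}$ on $D'$, vanishing only at $v=s$. Define
$$\iota_\pm:Y\to\tilde X_*,\qquad \iota_\pm(x)=(x,\pm w(\varphi(x))).$$
The values lie in $\tilde B$, since $|x|^2+|w|^2\le r^2+\operatorname{diam}D\le2r^2<(2r)^2$. On $X_*$ we have $w\circ\varphi=0$, so $\iota_+=\iota_-$ there. Therefore $c\mapsto(\iota_+)_*c-(\iota_-)_*c$ sends relative cycles of $(Y,X_*)$ to cycles, kills chains in $X_*$, and sends boundaries to boundaries. It defines a homomorphism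
$$\Sigma:H_n(Y,X_*)\to H_n(\tilde X_*)=\tilde H.$$

**Step 4: $\Sigma[\Delta_\gamma]=\pm\tilde\delta_\gamma$.** Up to sign, $\Sigma[\Delta_\gamma]$ is the fundamental class of the $n$-sphere $\iota_+(\Delta_\gamma)\cup\iota_-(\Delta_\gamma)=\{(x,z):x\in\Delta_\gamma,\ z^2=s-\varphi(x)\}$. We shrink this sphere along $\gamma$. For $\tau\in\gamma\setminus\{v_0\}$ let $\Delta_\gamma^\tau\subset\Delta_\gamma$ be the part over the segment of $\gamma$ from $\tau$ to $v_0$, and
$$\tilde S_\tau=\{(x,z):x\in\Delta^\tau_\gamma,\ z^2=\tau-\varphi(x)\}\subset\tilde B\cap\{\varphi+z^2=\tau\}.$$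
As $\gamma$ is embedded, $\tau-\varphi(x)$ vanishes only on $\partial\Delta_\gamma^\tau$. The set of pairs $(\tau,v)$ on $\gamma$ with $v$ between $\tau$ and $v_0$, without the diagonal, is simply connected, so $\sqrt{\tau-v}$ has a continuous branch on it, which extends by $0$ to the diagonal. So the $\tilde S_\tau$ form a continuous family of spheres, each the double of the disc $\Delta^\tau_\gamma$, with $\tilde S_s=\iota_+(\Delta_\gamma)\cup\iota_-(\Delta_\gamma)$.

Take $\gamma$ straight near $v_0$, and Morse coordinates with $\varphi=v_0+\sum y_i^2$ and $\Delta_\gamma^\tau=\{y\in\sqrt{\tau-v_0}\,\mathbb R^n:|y|^2\le|\tau-v_0|\}$ for $\tau$ near $v_0$. Writing $y=\sqrt{\tau-v_0}\,\eta$ with $\eta\in\mathbb R^n$, $|\eta|\le1$, the equation $z^2=\tau-\varphi$ becomes $z^2=(\tau-v_0)(1-|\eta|^2)$. Hence $\tilde S_\tau=\sqrt{\tau-v_0}\cdot S^n$ with $S^n\subset\mathbb R^{n+1}$ the unit sphere. This is the standard vanishing sphere of $\varphi+z^2=v_0+\sum y_i^2+z^2$. Transporting it along $\gamma$ gives $\Sigma[\Delta_\gamma]=\pm\tilde\delta_\gamma$.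

**Step 5: conclusion.** The map $\Sigma\circ\partial^{-1}:H\to\tilde H$ sends $\delta_\gamma$ to $\pm\tilde\delta_\gamma$ for all $\gamma$. For a distinguished system it sends a basis to a basis up to signs, so it is an isomorphism. By (2), $\mathrm{Stab}(\rho_f)=\mathrm{Stab}(\rho_{\tilde f})$.

**Step 6: several squares.** For $f_j=f+z_1^2+\dots+z_j^2$, $0\le j\le k$, use balls of radii $2^jr$ with $2^kr$ below a bound $\varepsilon$ that works for all $f_j$, and a round $D$ with $\operatorname{diam}D\le r^2$ and a ball $U$ small enough for all $f_j$. Then Steps 1–5 apply to each pair $f_j,f_{j+1}$. As Theorems 1 and 2 hold for every localization of $f$, they hold for this one, and the infinite index passes from $f$ to $f_k$. $\square$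

Starting from Theorem 1, this gives counterexamples in every number $n\ge2$ of variables.

## 12. Polynomials in one variable

For $n=1$ the fiber $X_*$ is a finite set, and its reduced homology remembers every permutation of it. So $\rho$ loses nothing, and one can reconstruct the polynomial from its monodromy. This is the strategy of the proof.

**Proof of Theorem 4.** For $n=1$, $f$ is right equivalent to $x^{\mu+1}$. By Section 2 we may take
$$F=x^{\mu+1}+u_1+u_2x+\dots+u_\mu x^{\mu-1},$$
defined over $\mathbb C\times V$ with $V=\mathbb C^{\mu-1}$. It is quasi-homogeneous: $x$ has weight $1$ and $u_i$ weight $\mu+2-i>0$. The polynomials $F(\cdot,u)$ are exactly the monic centered polynomials of degree $\mu+1$ (no $x^\mu$-term). Let $w_1(u),\dots,w_\mu(u)$ be the critical values of $F(\cdot,u)$ with multiplicity, and $\mathcal B_{glob}\subset V$ the set of $u'$ for which they are not distinct. For $u'\in U$ all $\mu$ critical points lie in $B$, so $\mathcal B=\mathcal B_{glob}\cap U$. As $F(\cdot,u)$ already has $\mu+1$ zeros in $B$ for $u\in D\times U$, all its roots lie in $B$. By (S3) the critical values of $F(\cdot,(0,u'))$, $u'\in U$, lie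 in $\operatorname{int}D'$, $D'=-D$. We identify $D$ with $D'$ by $-1$ and put $s=-*$, $\varphi=F(\cdot,(0,u_0'))$, and $P_0$ for the set of critical values of $\varphi$.

**Step 1: critical values define a covering.** Let $\Lambda:\mathbb C\times V\to\mathbb C^\mu$ send $u$ to the coefficients of $\prod_j(T-w_j(u))$. They are polynomials in $u$, quasi-homogeneous of weights $j(\mu+1)$, $j=1,\dots,\mu$.

We claim $\Lambda^{-1}(0)=\{0\}$. If $\Lambda(u)=0$, all critical values vanish, so a critical point of multiplicity $m$ is a root of $F(\cdot,u)$ of multiplicity $m+1$. Summing, $\mu+\#\{\text{critical points}\}\le\mu+1$. So there is one critical point $c$ and $F(\cdot,u)=(x-c)^{\mu+1}$. As this is centered, $c=0$, i.e. $u=0$.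

On the compact set where $\max_i|u_i|^{1/(\mu+2-i)}=1$, the map $\Lambda$ is then bounded away from $0$, and by quasi-homogeneity with positive weights $|\Lambda(u)|\to\infty$ as $u\to\infty$. So $\Lambda$ is proper. If the $w_j(u)$ are distinct, there are $\mu$ distinct, simple critical points $\xi_j$, and $\partial w_j/\partial u_i=\xi_j^{i-1}$, an invertible Vandermonde matrix. So over the set $\mathrm{Conf}_\mu(\mathbb C)$ of $\mu$-point subsets (monic polynomials with distinct roots) $\Lambda$ is a proper local homeomorphism, hence a finite covering
$$\Lambda:E:=\mathbb C\times(V\setminus\mathcal B_{glob})\to\mathrm{Conf}_\mu(\mathbb C).$$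

**Step 2: lift a braid from the stabilizer.** Let $\beta\in\mathrm{Stab}(\rho)$ be represented by a diffeomorphism $b$ of $D'$ fixing $\partial D'$ pointwise with $b(P_0)=P_0$. Ignoring marked points, there is an isotopy $b_t$ rel $\partial D'$ from $b_0=\mathrm{id}$ to $b_1=b$. Extend it by the identity to $\mathbb C$. Then $P_t=b_t(P_0)$ is a loop in $\mathrm{Conf}_\mu(\operatorname{int}D')$ representing $\beta$ or $\beta^{-1}$. Lift it by $\Lambda$ to a path of monic centered polynomials $p_t$ with $p_0=\varphi$. The critical values of $p_t$ are $P_t$.

**Step 3: $p_1$ and $p_0$ define isomorphic coverings.** Let $r_t:\pi_1(\mathbb C\setminus P_t,s)\to\mathrm{Sym}(p_t^{-1}(s))$ be the monodromy of $p_t$, and $\tau_t:p_0^{-1}(s)\to p_t^{-1}(s)$ the bijection obtained by following the $\mu+1$ simple roots of $p_t=s$. For a loop $x$ in $\mathbb C\setminus P_0$ at $s$, the lift of $b_t(x)$ through $p_t$ that starts at $\tau_t(\eta)$ varies continuously with $t$, and so does its end point. As the end point at $t=0$ is $r_0(x)\eta$, we get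
$$r_t(b_t(x))=\tau_tr_0(x)\tau_t^{-1}\qquad(x\in\pi_1(\mathbb C\setminus P_0,s)=F_\mu).$$
The symmetric group acts faithfully on $H=\tilde H_0(p_0^{-1}(s))$, so $\beta\in\mathrm{Stab}(\rho)$ means $r_0\circ b_*=r_0$. For $t=1$ this gives $r_1(y)=\tau_1r_0(y)\tau_1^{-1}$ for all $y=b_*(x)$, hence for all $y\in F_\mu$. So there is an isomorphism $g$ of the coverings $p_0,p_1$ over $\mathbb C\setminus P_0$ that equals $\tau_1$ over $s$. It is biholomorphic with $p_1\circ g=p_0$. As $p_1$ is proper, $g$ is bounded near the punctures and extends to them. The same holds for $g^{-1}$, so $g$ extends to a biholomorphic map $\mathbb C\to\mathbb C$. So $g(x)=ax+b_0$ with constants $a\neq0$, $b_0$. Comparing leading coefficients in $p_1(ax+b_0)=p_0(x)$ gives $a^{\mu+1}=1$. Comparing $x^\mu$-terms gives $(\mu+1)a^\mu b_0=0$, so $b_0=0$.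

**Step 4: $a=1$.** Knowing only $p_1(ax)=p_0(x)$ would leave a rotation. It is excluded by the fact that braids fix $\partial D'$. Move the base point $s$ to a point $s'$ with $|s'|$ large along an arc outside $\operatorname{int}D'$. No $P_t$ meets this arc. So transport along the arc commutes with following roots in $t$ and with $g$, and $g$ over $s'$ equals the bijection $p_0^{-1}(s')\to p_1^{-1}(s')$ obtained by following roots in $t$. The coefficients of $p_t$ stay in a compact set. So for $|s'|$ large, uniformly in $t\in[0,1]$, the solutions of $p_t=s'$ are close to the $(\mu+1)$-th roots $\eta$ of $s'$, one near each $\eta$, with distances small compared with the mutual distances of the $\eta$. Hence following roots in $t$ preserves $\eta$. But $g$ maps the root near $\eta$ to the one near $a\eta$. So $a=1$, $g=\mathrm{id}$, and $p_1=p_0$.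

**Step 5: push the loop into $U$.** By Step 4 the lift is a loop $(u_1(t),\alpha(t))$ in $E$ based at $(0,u_0')$, with $\alpha$ a loop in $V\setminus\mathcal B_{glob}$. The homotopy $(\lambda u_1(t),\alpha(t))$, $\lambda\in[0,1]$, stays in $E$ and fixes the base point. So the loop of critical values of $F(\cdot,(0,\alpha(t)))$ is homotopic in $\mathrm{Conf}_\mu(\mathbb C)$ to $P_t$. For $\lambda\in(0,1]$ the weighted action $\lambda\cdot u'$ preserves $\mathcal B_{glob}$, maps the ball $U$ into itself, and moves the compact set $\alpha$ into $U$ for a small value $\lambda_0$. So $\alpha$ is homotopic rel base point in $V\setminus\mathcal B_{glob}$ to the following loop $\alpha_1$ in $U\setminus\mathcal B$: go along $\lambda\cdot u_0'$ from $u_0'$ to $\lambda_0\cdot u_0'$, then follow $\lambda_0\cdot\alpha$, and return. The critical values along $\alpha_1$ lie in $\operatorname{int}D'$, and the loop they form is homotopic to $P_t$ in $\mathrm{Conf}_\mu(\mathbb C)$. Since $\mathrm{Conf}_\mu(\operatorname{int}D')\to\mathrm{Conf}_\mu(\mathbb C)$ is a homotopy equivalence, the two are homotopic in $\mathrm{Conf}_\mu(\operatorname{int}D')$. So the braid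 of $\alpha_1$ is $\beta^{\pm1}$, and $\beta\in\mathrm{BMG}(f)$. With Lemma 2, $\mathrm{BMG}(f)=\mathrm{Stab}(\rho)$. $\square$

The place where $n=1$ is used is Step 3: $\rho$ determines the covering $p_0$ up to isomorphism. For $n=2$ a braid in $\mathrm{Stab}(\rho)$ need not even stabilize $\rho_{geo}$. For the curve of Section 9 no element $\Delta^{312k}$, $k\ne0$, stabilizes $\rho_{geo}$, because the proof of Theorem 2(b) used only that the braid lies in $\mathrm{Stab}(\rho_{geo})$.

The conjecture, restricted to functions of $n$ variables, is therefore true for $n=1$ and false for every $n\ge2$.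

## 13. Simple singularities by counting

For simple singularities both groups have finite index in $\mathrm{Br}_\mu$, and since one contains the other it is enough to compare the indices. In Section 3 we saw the case $A_2$, with both indices equal to $3$.

**Proof of Theorem 5.** Let $f$ be simple. If $\mu=1$ there is nothing to prove, so let $\mu\ge2$. By Theorem 3 the conjecture for $f+z^2$ implies it for $f$, so we may assume $n$ odd.

**Step 1: the index of the stabilizer.** For $n$ odd, $(H,\pm\langle\ ,\ \rangle)$ is the root lattice of the corresponding type, the $T_\delta$ are reflections in roots, and there is a distinguished basis of simple roots (A'Campo, Gabrielov; see Arnold–Gusein-Zade–Varchenko, *Singularities of Differentiable Maps II*). Let $W$ be the Weyl group and $\mathsf h$ the Coxeter number. Record $\rho$ by the tuple $(\rho(x_1),\dots,\rho(x_\mu))$ for such a basis. Its $\mathrm{Br}_\mu$-orbit is the Hurwitz orbit of a factorization of a Coxeter element $c\in W$ into $\mu$ simple reflections. The Hurwitz action is transitive on all factorizations of $c$ into $\mu$ reflections (Bessis, *The dual braid monoid*, Ann. Sci. ENS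 36 (2003)). Their number is $\mu!\,\mathsf h^\mu/|W|$ (Deligne; Reading, *Chains in the noncrossing partition lattice*, SIAM J. Discrete Math. 22 (2008)). The stabilizer of the tuple is $\mathrm{Stab}(\rho)$, so
$$[\mathrm{Br}_\mu:\mathrm{Stab}(\rho)]=\mu!\,\mathsf h^\mu/|W|.$$
For $A_2$ this is $2\cdot9/6=3$.

**Step 2: the index of the braid monodromy group.** Take $F$ quasi-homogeneous with positive weights for all $u_i$, which is possible for simple singularities, defined over $\mathbb C\times V$, $V=\mathbb C^{\mu-1}$. Let $\mathcal B_{glob}\subset V$ be the set of $u'$ for which the critical values of $F(\cdot,(0,u'))$ are not $\mu$ distinct numbers. By Looijenga (*The complement of the bifurcation variety of a simple singularity*, Invent. Math. 23 (1974)) the critical value map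
$$\mathbb C\times(V\setminus\mathcal B_{glob})\to\mathrm{Conf}_\mu(\mathbb C)$$
is a covering of degree $\mu!\,\mathsf h^\mu/|W|$ with connected total space. So the image of its fundamental group in $\pi_1(\mathrm{Conf}_\mu(\mathbb C))=\mathrm{Br}_\mu$ has index $\mu!\,\mathsf h^\mu/|W|$.

This image is $\mathrm{BMG}(f)$. First, for $U$ small and $u'\in U$ all critical points of $F(\cdot,(0,u'))$ in $\mathbb C^n$ lie in $B$. The equations $\partial_xF=0$ are quasi-homogeneous with positive weights and have only the solution $x=0$ over $u'=0$. If $N$ denotes a weighted norm as in Step 1 of Section 12, there is a constant $c_0$ with $N(x)\le c_0N(u')$ on the solution set. Otherwise, after rescaling to $N(x)=1$, a sequence of solutions with $N(u')\to0$ would converge to a critical point of $f$ different from $0$. So $\mathcal B=\mathcal B_{glob}\cap U$, and every loop in $U\setminus\mathcal B$ gives a loop in the total space with the corresponding braid. Conversely, as in Step 5 of Section 12, a loop in the total space can be deformed to have first component $0$, and its second component can be pushed into $U\setminus\mathcal B$ by the weighted action.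 Its critical values then lie in $\operatorname{int}D'$, and its braid lies in $\mathrm{BMG}(f)$. Hence
$$[\mathrm{Br}_\mu:\mathrm{BMG}(f)]=\mu!\,\mathsf h^\mu/|W|.$$

**Step 3: equality.** By Lemma 2, $\mathrm{BMG}(f)\subset\mathrm{Stab}(\rho)$. Both have the same finite index in $\mathrm{Br}_\mu$, so they are equal. $\square$
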